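
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\numberwithin{equation}{section}

\title{Centralizers near affine $K$-diffeomorphisms need not be Lie groups}


\begin{abstract}
It was conjectured that every smooth diffeomorphism $C^1$-close to an affine diffeomorphism with the
$K$-property has a smooth centralizer that is a $C^0$-closed Lie subgroup of the diffeomorphism group. We
disprove this. On a compact quotient of $PSL(2,\mathbb R)\times\mathbb T$ we exhibit an affine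
$K$-diffeomorphism $f_0$ that is a $C^\infty$-limit of volume-preserving diffeomorphisms whose smooth
centralizers are infinite-dimensional and not $C^0$-closed. Up to smooth conjugacy, the maps involved belong
to a family of affine maps indexed by the homomorphisms $\rho$ from a surface group to the circle. We compute
all centralizers in this family: they are two-dimensional Lie groups if $\rho$ has infinite image, and are
infinite-dimensional if $\rho$ has finite image. A further perturbation produces, arbitrarily close to $f_0$,
diffeomorphisms whose centralizers are not locally path-connected, so that allowing infinite-dimensional Lie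
groups does not help.
\end{abstract}

\section{The question and the answer}

\subsection{The question}
Let $G$ be a Lie group, $\Gamma<G$ a cocompact discrete subgroup and $X=G/\Gamma$. An \emph{affine
diffeomorphism} of $X$ is a map induced by $L_b\circ\Psi$, where $L_b$ is left multiplication by $b\in G$ and
$\Psi$ is an automorphism of $G$ preserving $\Gamma$. It has the \emph{$K$-property} if it is a Kolmogorov
automorphism for the normalized Haar measure of $X$; equivalently (Rokhlin--Sinai), if its Pinsker
$\sigma$-algebra, consisting of the sets $A$ for which the partition $\{A,X\setminus A\}$ has zero entropy, is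
trivial. For $f\in\mathrm{Diff}^\infty(X)$ and $1\le r\le\infty$ let
\[
\mathcal Z^r(f)=\{g\in\mathrm{Diff}^r(X): g\circ f=f\circ g\}
\]
be the $C^r$-centralizer of $f$. It is the group of $C^r$ symmetries of the dynamics of $f$. The following
statement is posed in \cite{Wang}.

\begin{conjecture}
Let $f_0:X\to X$ be an affine diffeomorphism that satisfies the $K$-property. Then for every
$f\in\mathrm{Diff}^\infty(X)$ sufficiently $C^1$-close to $f_0$, the centralizer $\mathcal Z^\infty(f)$ is a
$C^0$-closed Lie subgroup of $\mathrm{Diff}^\infty(X)$.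
\end{conjecture}

Without a hypothesis of this kind on $f_0$ there is an obvious obstruction. Suppose that $f$ is the
time-$\tau$ map of a flow $(T_t)$ that has a nonconstant smooth first integral $J$. Then for every smooth
function $S$ the map $x\mapsto T_{S(J(x))}(x)$ commutes with $f$, so that the flow time becomes a free
function. This already happens for affine maps; Section~\ref{sec:mech} starts with an example. The
$K$-property of $f_0$ forbids nonconstant invariant functions of $f_0$ itself, and in fact any nontrivial
factor of zero entropy. One might therefore guess that near $f_0$ only finitely many parameters' worth of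
symmetries can survive.

The weak point of this guess is that the $K$-property is assumed for $f_0$ only, while the conclusion concerns
$f$. We shall see a family of diffeomorphisms of one manifold, depending smoothly on a parameter, in which
first integrals exist at rational parameters while every other member has the $K$-property.

\subsection{Conventions}
We write $\mathbb T=\mathbb R/\mathbb Z$ and $\tau_t(\theta)=\theta+t$. The group $\mathrm{Homeo}(X)$ carries
the $C^0$ (uniform) topology, for which it is a metrizable topological group. A subgroup of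
$\mathrm{Diff}^r(X)$ is \emph{$C^0$-closed} if it is closed in $\mathrm{Homeo}(X)$. (For centralizers,
closedness inside $\mathrm{Diff}^r(X)$ would be an empty requirement: if elements of $\mathcal Z^r(f)$
converge uniformly to $g\in\mathrm{Diff}^r(X)$, then $g$ commutes with $f$.)

A \emph{Lie subgroup} of $\mathrm{Diff}^r(X)$ is the image of an injective homomorphism
$i:L\to\mathrm{Diff}^r(X)$, where $L$ is a finite-dimensional second countable Lie group and $i$ is
continuous for the $C^0$ topology on the target. This definition is deliberately generous, since we want to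
prove that groups are \emph{not} Lie subgroups. It includes immersed Lie subgroups. It also includes subgroups
that are finite-dimensional Lie groups in the $C^k$ subspace topology for some $0\le k\le r$, because these
topologies are separable and metrizable, so that such a Lie group is second countable.

\subsection{The maps}
Let $H=PSL(2,\mathbb R)$, and let $\Gamma_0<H$ be a torsion-free cocompact lattice, that is, a surface group
\[
\Gamma_0=\langle A_1,B_1,\dots,A_\nu,B_\nu\mid [A_1,B_1]\cdots[A_\nu,B_\nu]=e\rangle ,\qquad \nu\ge2 .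
\]
Put $M=H/\Gamma_0$. A homomorphism from $\Gamma_0$ to an abelian group is given by arbitrary values on the
$2\nu$ generators; in particular $\mathrm{Hom}(\Gamma_0,\mathbb T)\cong\mathbb T^{2\nu}$ and
$\mathrm{Hom}(\Gamma_0,\mathbb R)\cong\mathbb R^{2\nu}$. Let $G=H\times\mathbb T$, and for
$\rho\in\mathrm{Hom}(\Gamma_0,\mathbb T)$ let
\[
\Gamma_\rho=\{(\gamma,\rho(\gamma)):\gamma\in\Gamma_0\},\qquad X_\rho=G/\Gamma_\rho .
\]
We write $[h,\theta]=(h,\theta)\Gamma_\rho$, so that
\begin{equation}\label{eq:ident}
[h\gamma,\theta+\rho(\gamma)]=[h,\theta]\qquad(\gamma\in\Gamma_0).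
\end{equation}
The group $\Gamma_\rho$ is discrete, and $[h,\theta]\mapsto h\Gamma_0$ makes $X_\rho$ a circle bundle over the
compact manifold $M$; so $\Gamma_\rho$ is cocompact. Let
\[
a_s=\begin{pmatrix}e^{s/2}&0\\0&e^{-s/2}\end{pmatrix},\qquad
u^+_t=\begin{pmatrix}1&t\\0&1\end{pmatrix},\qquad
u^-_t=\begin{pmatrix}1&0\\t&1\end{pmatrix},\qquad U^\pm=\{u^\pm_t:t\in\mathbb R\},
\]
regarded as elements and subgroups of $H$. Then $a_su^\pm_ta_s^{-1}=u^\pm_{e^{\pm s}t}$, and $U^+$ and $U^-$
together generate $H$. Fix $\tau>0$, put $a=a_\tau$, and consider the affine diffeomorphism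
\[
f_\rho:X_\rho\to X_\rho,\qquad f_\rho[h,\theta]=[ah,\theta].
\]

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\rho\in\mathrm{Hom}(\Gamma_0,\mathbb T)$ have infinite image; for instance, let $\rho$ send $A_1$ to an
irrational and the other generators to $0$. Put $X=X_\rho$ and $f_0=f_\rho$.
\begin{enumerate}
\item $f_0$ has the $K$-property.
\item There are Haar-measure-preserving $f_n\in\mathrm{Diff}^\infty(X)$ with $f_n\to f_0$ in $C^\infty$ such
that, for every $n$, the group $\mathcal Z^\infty(f_n)$ is not a Lie subgroup, contains for every $N$ the image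
of an injective continuous homomorphism from $\mathbb R^N$, and is not $C^0$-closed.
\end{enumerate}
\end{theorem}

Hence the conjecture is false, already among volume-preserving diffeomorphisms of a $4$-manifold. Since
$\mathcal Z^\infty(f_n)$ is not even a Lie subgroup, this does not depend on how ``$C^0$-closed'' is read.

The centralizer of $f_0$ itself is as good as one could wish. Let $\kappa=\mathrm{diag}(1,-1)$, so that
$PGL(2,\mathbb R)=H\sqcup\kappa H$.

\begin{theorem}\label{thm:class}
Let $\rho\in\mathrm{Hom}(\Gamma_0,\mathbb T)$ be arbitrary and $1\le r\le\infty$. Then $\mathcal Z^r(f_\rho)$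
consists exactly of the maps
\begin{equation}\label{eq:form}
[h,\theta]\longmapsto\big[a_{s(\theta)}\kappa^\iota h\,n,\ \psi(\theta)\big],
\end{equation}
where $\iota\in\{0,1\}$; $n\in N_{PGL(2,\mathbb R)}(\Gamma_0)$ with $\kappa^\iota n\in H$;
$s\in C^r(\mathbb T,\mathbb R)$ is invariant under translation by $\rho(\Gamma_0)$; and
$\psi\in\mathrm{Diff}^r(\mathbb T)$ satisfies $\psi(\theta+\rho(\gamma))=\psi(\theta)+\rho(n^{-1}\gamma n)$ for
all $\gamma\in\Gamma_0$. Consequently:
\begin{enumerate}
\item If $\rho(\Gamma_0)$ is infinite, then $\mathcal Z^1(f_\rho)=\mathcal Z^\infty(f_\rho)$ is a $C^0$-closed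
$2$-dimensional Lie group of affine maps, containing $\mathbb R\times\mathbb T$ (the left translations by the
$a_s$ and by $\mathbb T$) with finite index.
\item If $\rho(\Gamma_0)$ is finite, then $\mathcal Z^r(f_\rho)$ is infinite-dimensional (it contains for every
$N$ the image of an injective continuous homomorphism from $\mathbb R^N$), is not a Lie subgroup, and is not
$C^0$-closed.
\end{enumerate}
\end{theorem}

The data in \eqref{eq:form} are of three kinds: a geodesic flow time $s$ that may vary from one $H$-orbit to
another, a map $\psi$ compatible with the holonomy $\rho$, and a discrete part $(\iota,n)$. When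
$\rho(\Gamma_0)$ is dense, $s$ is reduced to one real parameter, and $\psi$ to one parameter and a sign.

One may try to save the conjecture by admitting infinite-dimensional Lie groups. The last theorem excludes
this.

\begin{theorem}\label{thm:frechet}
Let $f_0=f_\rho$ be as in Theorem~\ref{thm:main}. Every $C^\infty$-neighborhood of $f_0$ contains
$f\in\mathrm{Diff}^\infty(X)$ such that, for all $1\le r\le\infty$, the group $\mathcal Z^r(f)$ is not
$C^0$-closed and is not locally path-connected in the $C^j$ topology for any $0\le j\le r$. In particular, with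
such a topology it is not a Lie group modeled on any topological vector space.
\end{theorem}

Section~\ref{sec:mech} shows the mechanism on an explicit one-parameter family.
Sections~\ref{sec:spaces} and~\ref{sec:main} prove Theorem~\ref{thm:main}; a reader interested only in the
disproof can stop there. Section~\ref{sec:leaves} proves a rigidity lemma used for Theorem~\ref{thm:class}
(Section~\ref{sec:class}) and Theorem~\ref{thm:frechet} (Sections~\ref{sec:circle} and~\ref{sec:frechet}).

\section{The mechanism: first integrals at rational parameters}\label{sec:mech}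

Start with the product $f=L_a\times\mathrm{id}$ on $M\times\mathbb T$, which is $f_\rho$ for $\rho=0$. For all
smooth $s:\mathbb T\to\mathbb R$ the maps $(x,\theta)\mapsto(a_{s(\theta)}x,\theta)$ commute with $f$, because
$\theta$ is invariant. Of course $f$ is not ergodic. We now couple the two factors.

Let $\xi:\Gamma_0\to\mathbb Z$ be a surjective homomorphism, and choose a smooth function $u:H\to\mathbb R$ with
$u(h\gamma)=u(h)-\xi(\gamma)$ (formula \eqref{eq:udef} below produces one). For $c\in\mathbb R$ define
\[
T^c_t(h\Gamma_0,\theta)=\big(a_th\Gamma_0,\ \theta+c\,(u(a_th)-u(h))\big),\qquad F_c=T^c_\tau ,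
\]
on $M\times\mathbb T$. The difference $u(a_th)-u(h)$ does not change when $h$ is replaced by $h\gamma$, so
$T^c_t$ is well defined; the differences telescope, so $(T^c_t)$ is a flow. Clearly $F_{c'}\to F_c$ in
$C^\infty$ as $c'\to c$.

\emph{Rational $c=p/q$, $q\ge1$.} Put
\[
J(h\Gamma_0,\theta)=q\theta-p\,u(h)\in\mathbb T .
\]
This is well defined, since replacing $h$ by $h\gamma$ adds the integer $p\,\xi(\gamma)$. It is invariant under
the flow, since along $T^c_t$ the term $q\theta$ grows by $qc\,(u(a_th)-u(h))=p\,u(a_th)-p\,u(h)$. So $F_c$ has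
a first integral that is a submersion onto $\mathbb T$. For every smooth $S:\mathbb T\to\mathbb R$ the map
$x\mapsto T^c_{S(J(x))}(x)$ commutes with $F_c$. Composing two such maps adds the functions $S$; in particular
these maps are diffeomorphisms. They depend injectively on $S$ (see Proposition~\ref{prop:finite}), so the
centralizer of $F_c$ contains a copy of $C^\infty(\mathbb T,\mathbb R)$. If $S$ is only continuous, we get a
homeomorphism that is a uniform limit of elements of the centralizer but need not be differentiable.

\emph{Irrational $c$.} Now $J$ is not defined. What happens is seen by passing to the cover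
$H\times\mathbb T$ and using the coordinate $\theta'=\theta-c\,u(h)$. The map $F_c$ becomes
$(h,\theta')\mapsto(ah,\theta')$, and the identification of $(h,\theta)$ with $(h\gamma,\theta)$ becomes that of
$(h,\theta')$ with $(h\gamma,\theta'+c\,\xi(\gamma))$. In other words, for every $c$ the map $F_c$ is smoothly
conjugate to the affine map $f_\rho$ with $\rho=c\,\xi \bmod \mathbb Z$. The hypersurfaces
$\theta'=\text{const}$ become the $H$-orbits in $X_\rho$. They are compact for rational $c$ (where
$J=q\theta'$) and dense for irrational $c$, and it is their density that will give the $K$-property.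

So all $F_c$ are affine, but with respect to different homogeneous structures on the same manifold. An
irrational $c$ gives the map $f_0$, and rational $c_n\to c$ give its bad perturbations. In the next two sections
we carry this out intrinsically on $X_\rho$, for all $\rho$ at once.

\section{The spaces $X_\rho$}\label{sec:spaces}

\subsection{Orbits, stabilizers, and mixing}
$H$ acts on $X_\rho$ by $k[h,\theta]=[kh,\theta]$. The circle acts by
$\hat\tau_t[h,\theta]=[h,\theta+t]$, and this action commutes with $H$. Let $\Gamma_1=\ker\rho$ and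
$x_\theta=[e,\theta]$, so that $[h,\theta]=hx_\theta$.

By \eqref{eq:ident}, $k'[k,\theta]=[k,\theta]$ means $k'k=k\gamma$ and $\rho(\gamma)=0$ for some
$\gamma\in\Gamma_0$; so the $H$-stabilizer of $[k,\theta]$ is $k\Gamma_1k^{-1}$, a discrete group. Also
$[h,\theta+\rho(\gamma)]=[h\gamma^{-1},\theta]$, so that
\begin{equation}\label{eq:orbit}
x_{\theta+\rho(\gamma)}=\gamma^{-1}x_\theta,\qquad
Hx_\theta=\{[h,\theta']:h\in H,\ \theta'\in\theta+\rho(\Gamma_0)\}.
\end{equation}

We shall several times use that \emph{a discrete normal subgroup of $H$ is trivial}: the connected group $H$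
acts on it by conjugation, hence trivially, so it lies in the center of $H$, which is trivial. In particular an
element of $H$ fixing every point of some $H$-orbit is $e$, because the elements with this property form a
normal subgroup contained in a discrete stabilizer.

Recall the Howe--Moore theorem: in a unitary representation of a connected noncompact simple Lie group with
finite center (here $H$) without nonzero invariant vectors, all matrix coefficients $\langle h v,w\rangle$ tend
to $0$ as $h\to\infty$.

\begin{lemma}\label{lem:HM}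
\begin{enumerate}
\item If $\rho(\Gamma_0)$ is infinite, $f_\rho$ is mixing for the Haar measure of $X_\rho$.
\item If $\rho(\Gamma_0)$ is finite, every orbit $Hx_\theta$ is compact, $h\Gamma_1\mapsto hx_\theta$ is a
homeomorphism $H/\Gamma_1\to Hx_\theta$, and $f_\rho$ is ergodic on $Hx_\theta$ for the image of the Haar
measure.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Since $a^m\to\infty$, by Howe--Moore it suffices that $H$-invariant functions in $L^2(X_\rho)$ are
constant. Such a function lifts to $G$ as $\varphi(\theta)$ a.e., where $\varphi\in L^2(\mathbb T)$ satisfies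
$\varphi(\theta+\rho(\gamma))=\varphi(\theta)$ a.e. The $k$-th Fourier coefficient of $\varphi$ is multiplied
by $e^{2\pi ik\rho(\gamma)}$ under this translation. If $k\ne0$ then, $\rho(\Gamma_0)$ being infinite, some
$\gamma$ has $k\rho(\gamma)\ne0$; so the coefficient is $0$.

(2) $\Gamma_1$ has finite index in $\Gamma_0$, so $H/\Gamma_1$ is compact. The orbit map is continuous and
injective, hence a homeomorphism onto $Hx_\theta$, and it carries $L_a$ to $f_\rho$. By transitivity the only
$H$-invariant functions in $L^2(H/\Gamma_1)$ are the constants, so $L_a$ is mixing by Howe--Moore.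
\end{proof}

\subsection{Changing the holonomy}
The following construction transports $f_{\rho'}$, for $\rho'$ near $\rho$, to a diffeomorphism of $X_\rho$
near $f_\rho$.

For $\ell\in\mathrm{Hom}(\Gamma_0,\mathbb R)$ write $\rho+\ell$ for the sum of $\rho$ and $\ell\bmod\mathbb Z$.
Choose $\chi\in C^\infty_c(H)$, $\chi\ge0$, with $\sum_{\gamma\in\Gamma_0}\chi(h\gamma)=1$ for all $h$. (Take a
nonnegative $\chi_0\in C_c^\infty(H)$ that is positive on a compact set $K$ with $K\Gamma_0=H$, and divide by
$\sum_\gamma\chi_0(h\gamma)$.) Define the smooth function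
\begin{equation}\label{eq:udef}
u_\ell(h)=\sum_{\gamma\in\Gamma_0}\ell(\gamma)\chi(h\gamma).
\end{equation}
The sum is locally finite. Substituting $\gamma'=\gamma_0\gamma$ we find
\[
u_\ell(h\gamma_0)=\sum_{\gamma'}\big(\ell(\gamma')-\ell(\gamma_0)\big)\chi(h\gamma')=u_\ell(h)-\ell(\gamma_0).
\]
Hence $w_\ell(h)=u_\ell(ah)-u_\ell(h)$ is right $\Gamma_0$-invariant, i.e.\ a smooth function on $M$. Both
$u_\ell$ and $w_\ell$ depend linearly on $\ell$.

\begin{lemma}\label{lem:phi}
The map $\Phi_\ell:X_{\rho+\ell}\to X_\rho$, $[h,\theta]\mapsto[h,\theta+u_\ell(h)]$, is a well-defined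
Haar-measure-preserving $C^\infty$ diffeomorphism, and
\[
\Phi_\ell f_{\rho+\ell}\Phi_\ell^{-1}[h,\theta]=[ah,\theta+w_\ell(h)].
\]
As $\ell\to0$, these diffeomorphisms of $X_\rho$ converge to $f_\rho$ in $C^\infty$.
\end{lemma}

\begin{proof}
The point $(h\gamma,\theta+\rho(\gamma)+\ell(\gamma))$ is sent to
$\big(h\gamma,\theta+\rho(\gamma)+\ell(\gamma)+u_\ell(h)-\ell(\gamma)\big)=(h,\theta+u_\ell(h))(\gamma,\rho(\gamma))$,
so $\Phi_\ell$ is well defined. In the same way $[h,\theta]\mapsto[h,\theta-u_\ell(h)]$ is well defined from
$X_\rho$ to $X_{\rho+\ell}$, and it is the inverse. On $H\times\mathbb T$ the map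
$(h,\theta)\mapsto(h,\theta+u_\ell(h))$ rotates each circle, so it preserves Haar measure by Fubini; hence
$\Phi_\ell$ preserves the induced measures. The formula for the conjugate is immediate. The conjugate is
$f_\rho$ followed by $[h,\theta]\mapsto[h,\theta+w_\ell(a^{-1}h)]$. Since $w_\ell$ is linear in $\ell$, which
ranges over a finite-dimensional space, $w_\ell\to0$ in $C^\infty(M)$ as $\ell\to0$, and the second map tends
to the identity.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection{The $K$-property}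
Let $\rho(\Gamma_0)$ be infinite and $f_0=f_\rho$. This map covers $\bar f=L_a$ on $M$. Via $h\mapsto h^{-1}$,
$\bar f$ is the time-$(-\tau)$ map of the geodesic flow of a compact hyperbolic surface. Hence $\bar f$ is
Bernoulli by Ornstein and Weiss \cite{OW}, and so $K$. Thus $f_0$ is a circle extension of a $K$-automorphism
by isometries of the fibers, and the danger is a zero-entropy factor hidden in the fibers. We exclude it by
Fourier analysis along the circle action $\hat\tau$; infinite holonomy enters through mixing.

Let $\mathcal P$ be the Pinsker $\sigma$-algebra of $f_0$ and $\mathcal B_M$ the $\sigma$-algebra of sets pulled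
back from $M$; all statements about sets and functions are modulo null sets. If $A\in\mathcal P\cap\mathcal B_M$
is the preimage of $A'\subset M$, then $\{A',M\setminus A'\}$ has zero entropy for the $K$-automorphism
$\bar f$, so $A'$ is trivial. Applying this to level sets:
\begin{equation}\label{eq:dagger}
\text{functions that are both $\mathcal P$- and $\mathcal B_M$-measurable are a.e.\ constant.}
\end{equation}
A function invariant under $\hat\tau$ is $\mathcal B_M$-measurable, since the $\hat\tau$-orbits are the fibers
of $X\to M$. Since $\hat\tau_t$ preserves Haar measure and commutes with $f_0$, it preserves $\mathcal P$.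

Let $A\in\mathcal P$ and, for $k\in\mathbb Z$,
\[
\varphi_k(x)=\int_0^1e^{-2\pi ikt}\,1_A(\hat\tau_tx)\,dt .
\]
This is bounded and $\mathcal P$-measurable, as an average of elements of the closed subspace of
$\mathcal P$-measurable functions in $L^2$, and $\varphi_k\circ\hat\tau_t=e^{2\pi ikt}\varphi_k$. Suppose that
$\varphi_k\ne0$ for some $k\ne0$. Then $|\varphi_k|$ is $\hat\tau$-invariant and $\mathcal P$-measurable, hence
a nonzero constant by \eqref{eq:dagger}. The quotient $(\varphi_k\circ f_0)/\varphi_k$ is again
$\mathcal P$-measurable and $\hat\tau$-invariant, hence constant. Thus $\varphi_k$ is an eigenfunction of $f_0$.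
By Lemma~\ref{lem:HM}(1) $f_0$ is mixing, so $\varphi_k$ is constant; this contradicts
$\varphi_k\circ\hat\tau_t=e^{2\pi ikt}\varphi_k$.

Hence $\varphi_k=0$ for all $k\ne0$. These functions are the components of $1_A$ in the nontrivial isotypic
subspaces of the unitary representation of $\mathbb T$ on $L^2(X)$ given by $\hat\tau$; so $1_A$ is
$\hat\tau$-invariant. Then $A\in\mathcal P\cap\mathcal B_M$ is trivial. Therefore $\mathcal P$ is trivial and
$f_0$ has the $K$-property. (For finite image the conclusion fails: if $q\rho=0$ with $q\ge1$, then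
$[h,\theta]\mapsto q\theta$ is a nonconstant invariant function.)

\subsection{Finite holonomy gives bad centralizers}
If the holonomy is finite, then $\theta$ is a first integral modulo a finite group, and the flow time can be
made a function of it.

\begin{proposition}\label{prop:finite}
Let $\sigma\in\mathrm{Hom}(\Gamma_0,\mathbb T)$ have finite image and $1\le r\le\infty$. Then
$\mathcal Z^r(f_\sigma)$ contains for every $N$ the image of an injective continuous homomorphism from
$\mathbb R^N$, is not a Lie subgroup, and is not $C^0$-closed.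
\end{proposition}

\begin{proof}
Let $F=\sigma(\Gamma_0)$. By \eqref{eq:ident}, $\theta\bmod F$ is a well-defined function on $X_\sigma$, and it
is invariant under $H$. For $s\in C^0(\mathbb T/F,\mathbb R)$, viewed as an $F$-invariant function on
$\mathbb T$, put
\[
g_s[h,\theta]=[a_{s(\theta)}h,\theta].
\]
This is well defined since $s(\theta+\sigma(\gamma))=s(\theta)$. Moreover $g_sg_{s'}=g_{s+s'}$, so $g_s$ is a
homeomorphism, and $g_s$ commutes with $f_\sigma$. If $s$ is smooth, then $g_s\in\mathrm{Diff}^\infty(X_\sigma)$.
The map $s\mapsto g_s$ is continuous from the sup-norm to the $C^0$ topology. On a finite-dimensional space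
$E\subset C^\infty(\mathbb T/F,\mathbb R)$ it is continuous even for the $C^\infty$ topology, because
$(s,h,\theta)\mapsto(a_{s(\theta)}h,\theta)$ is smooth on $E\times G$.

\emph{Injectivity.} Let $g_s=\mathrm{id}$ and fix $\theta$. For every $h$ we have
$h^{-1}a_{s(\theta)}h\in\Gamma_0$. As $H$ is connected and $\Gamma_0$ discrete, this element does not depend on
$h$, so $a_{s(\theta)}$ is central in $H$ and $s(\theta)=0$. Taking $E$ of dimension $N$ proves the first claim.

\emph{Not a Lie subgroup.} Suppose $\mathcal Z^r(f_\sigma)=i(L)$ with $i:L\to\mathrm{Diff}^r(X_\sigma)$ as in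
the definition. Choose a linear subspace $E\subset C^\infty(\mathbb T/F,\mathbb R)$ with
$\dim L<\dim E<\infty$ and let $j:E\to\mathrm{Homeo}(X_\sigma)$, $j(s)=g_s$, which is continuous and injective.
Write $L=\bigcup_mK_m$ as a countable union of compact sets. Each $i(K_m)$ is compact in
$\mathrm{Homeo}(X_\sigma)$, so the sets $j^{-1}(i(K_m))$ are closed, and they cover $E$ because
$j(E)\subset i(L)$. By Baire's theorem one of them contains a closed ball $D$ of positive radius. Since
$i|_{K_m}$ is a homeomorphism onto its image, $(i|_{K_m})^{-1}\circ j|_D$ is a continuous injection of $D$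
into $L$. As $\dim D>\dim L$, this contradicts invariance of domain.

\emph{Not $C^0$-closed.} Choose $s\in C^0(\mathbb T/F,\mathbb R)$ that is not $C^1$, and smooth $s_m\to s$
uniformly. Then $g_{s_m}\in\mathcal Z^r(f_\sigma)$ and $g_{s_m}\to g_s$ in $\mathrm{Homeo}(X_\sigma)$. If $g_s$
were $C^1$, then so would be its lift $(h,\theta)\mapsto(a_{s(\theta)}h,\theta)$ to the covering
$G\to X_\sigma$; putting $h=e$ we would get $s\in C^1$. So $g_s\notin\mathcal Z^r(f_\sigma)$.
\end{proof}

\subsection{Conclusion}
Let $\rho$ be as in Theorem~\ref{thm:main}, given by $c\in\mathbb R^{2\nu}$ modulo $\mathbb Z^{2\nu}$. Choose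
rational points $c_n\to c$, let $\ell_n\in\mathrm{Hom}(\Gamma_0,\mathbb R)$ correspond to $c_n-c$, and put
\begin{equation}\label{eq:fn}
\rho_n=\rho+\ell_n,\qquad \Phi_n=\Phi_{\ell_n}:X_{\rho_n}\to X_\rho,\qquad f_n=\Phi_nf_{\rho_n}\Phi_n^{-1}.
\end{equation}
Then $\ell_n\to0$ and $\rho_n$ has finite image. By Lemma~\ref{lem:phi}, $f_n$ preserves Haar measure and
$f_n\to f_0$ in $C^\infty$. Conjugation by the $C^\infty$ diffeomorphism $\Phi_n$ carries
$\mathcal Z^r(f_{\rho_n})$ onto $\mathcal Z^r(f_n)$ and $\mathrm{Homeo}(X_{\rho_n})$ onto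
$\mathrm{Homeo}(X_\rho)$, and it is a homeomorphism for all the topologies considered. So
Proposition~\ref{prop:finite} with $\sigma=\rho_n$ and $r=\infty$ proves Theorem~\ref{thm:main}(2). \qed

\section{Centralizing diffeomorphisms preserve the $H$-orbits}\label{sec:leaves}

To go further we must control \emph{all} elements of a centralizer. The first step is that a commuting $C^1$
diffeomorphism respects the strongest expanding and contracting directions, which are those of $U^+$ and
$U^-$. For Theorem~\ref{thm:frechet} we need this for maps that also move $\theta$. Let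
$R\in\mathrm{Diff}^\infty(\mathbb T)$ be orientation-preserving and commute with all $\tau_{\rho(\gamma)}$, and
put
\[
f_{\rho,R}[h,\theta]=[ah,R(\theta)],
\]
which is well defined on $X_\rho$; $f_{\rho,\mathrm{id}}=f_\rho$. Let $X^\pm,X^0,\partial_\theta$ be the vector
fields on $X_\rho$ generating the actions of $u^\pm_t$, of $a_t$ and of $\hat\tau_t$. They form a global frame.

\begin{lemma}\label{lem:leaves}
Suppose $|\log R'|\le\tau/4$. Let $f=f_{\rho,R}$ and $g\in\mathcal Z^1(f)$. Then $Dg\,X^\pm(x)=c^\pm(x)X^\pm(gx)$
with $c^\pm$ continuous, nowhere $0$, and $c^\pm\circ f=c^\pm$. Moreover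
\begin{equation}\label{eq:reparam}
g(u^\pm_ty)=u^\pm_{\lambda(t)}g(y),\qquad \lambda(t)=\int_0^tc^\pm(u^\pm_vy)\,dv\qquad(y\in X_\rho,\ t\in\mathbb R),
\end{equation}
and $g$ maps $H$-orbits onto $H$-orbits.
\end{lemma}

\begin{proof}
Since $f(u^\pm_tx)=u^\pm_{e^{\pm\tau}t}f(x)$, we have
\[
Df\,X^\pm=e^{\pm\tau}X^\pm\circ f,\qquad Df\,X^0=X^0\circ f,\qquad Df\,\partial_\theta=R'(\theta)\,\partial_\theta\circ f .
\]
In the frame $(X^+,X^-,X^0,\partial_\theta)$, for $m\ge1$, $Df^{-m}$ multiplies the components of a vector by
$e^{-m\tau}$, $e^{m\tau}$, $1$, and a number in $[e^{-m\tau/4},e^{m\tau/4}]$. After multiplication by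
$e^{m\tau/2}$ the first factor tends to $0$ and the other three tend to $\infty$. Hence
\[
\mathbb RX^+=\{v:\ e^{m\tau/2}|Df^{-m}v|\to0\ \text{as }m\to\infty\}.
\]
This is where the bound on $R'$ is used: if $f^{-1}$ contracts the circle direction at all, it must do so more
slowly than $X^+$. As $Dg$ commutes with $Df$ and is bounded, it maps $\mathbb RX^+(x)$ into
$\mathbb RX^+(gx)$. In the same way $\mathbb RX^-=\{v:e^{m\tau/2}|Df^mv|\to0\}$ is preserved. This defines
$c^\pm$, which are continuous, and nowhere $0$ since $Dg$ is invertible. Applying $Dg\,Df=Df\,Dg$ to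
$X^\pm(x)$ gives $e^{\pm\tau}c^\pm(fx)=e^{\pm\tau}c^\pm(x)$.

The $C^1$ curve $t\mapsto g(u^\pm_ty)$ has velocity $c^\pm(u^\pm_ty)X^\pm$ at time $t$. The curve
$t\mapsto u^\pm_{\lambda(t)}g(y)$ solves the same initial value problem, and \eqref{eq:reparam} follows by
uniqueness. Hence $g(U^\pm y)\subset U^\pm g(y)$ for all $y$. Since $U^\pm$ generate $H$,
$g(Hx)\subset Hg(x)$; the same holds for $g^{-1}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:class}}\label{sec:class}

Let $f=f_\rho$ and recall $\Gamma_1=\ker\rho$, $x_\theta=[e,\theta]$. The plan is this. By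
Lemma~\ref{lem:leaves}, $g\in\mathcal Z^r(f)$ reparametrizes the $U^\pm$-orbits. Ergodicity makes the
reparametrization linear with constant factors on each $H$-orbit, so $g$ is equivariant there with respect to
an automorphism of $H$. It then remains to compare stabilizers, whose normalizers are discrete and leave no
continuous freedom beyond $s$ and $\psi$.

\medskip\noindent\textbf{Step 1: the normalizers of $\Gamma_1$ and $\Gamma_0$ in $PGL(2,\mathbb R)$ are discrete.}
Let $\Lambda$ be $\Gamma_1$ or $\Gamma_0$. Its normalizer is closed because $\Lambda$ is closed. The identity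
component $N^0\subset H$ of the normalizer acts on the discrete group $\Lambda$ by conjugation, hence trivially.
Suppose $N^0\ne\{e\}$ and choose $m\in N^0$, $m\ne e$, so close to $e$ that it has a lift
$\tilde m\in SL(2,\mathbb R)$ of positive trace. If $x\in H$ commutes with $m$ and $\tilde x$ is a lift of $x$,
then $\tilde x\tilde m\tilde x^{-1}=\pm\tilde m$, and the trace shows that the sign is $+$. The centralizer of
the noncentral element $\tilde m$ of $SL(2,\mathbb R)$ is abelian. So $\Lambda$ is abelian. Since
$\Lambda\supset[\Gamma_0,\Gamma_0]$, the group $\Gamma_0$ is solvable. But sending all $B_i$ to $e$ maps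
$\Gamma_0$ onto the free group on $A_1,\dots,A_\nu$, which is not solvable as $\nu\ge2$. Hence $N^0$ is trivial
and the normalizer is discrete.

\medskip\noindent\textbf{Step 2: $c^\pm$ are constant on $H$-orbits.}
Let $g\in\mathcal Z^r(f)$ and take $c^\pm$ from Lemma~\ref{lem:leaves} with $R=\mathrm{id}$. These are continuous
$f$-invariant functions. If $\rho(\Gamma_0)$ is infinite, $f$ is ergodic for Haar measure by
Lemma~\ref{lem:HM}(1); this measure has full support, so $c^\pm$ are constant on $X_\rho$. If $\rho(\Gamma_0)$
is finite, the same argument applies on each compact orbit $Hx_\theta$ by Lemma~\ref{lem:HM}(2). Put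
$c^\pm(\theta)=c^\pm(x_\theta)$ for $\theta\in\mathbb T$. By \eqref{eq:orbit} this is
$\rho(\Gamma_0)$-invariant; it is continuous and nowhere $0$ on the circle, so it has constant sign.

\medskip\noindent\textbf{Step 3: equivariance.}
Fix $\theta$ and write $c^\pm=c^\pm(\theta)$. By \eqref{eq:reparam},
\[
g(u^\pm_ty)=u^\pm_{c^\pm t}\,g(y)\qquad(y\in Hx_\theta).
\]
To extend this to all of $H$ we must know that scaling $U^+$ by $c^+$ and $U^-$ by $c^-$ respects all relations
between these subgroups. Let $p:\mathbb R*\mathbb R\to H$ be the surjection given by $t\mapsto u^+_t$ and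
$t\mapsto u^-_t$ on the free factors, and let $\hat\varphi$ be the automorphism of $\mathbb R*\mathbb R$ scaling
the factors by $c^+$ and $c^-$. By induction on word length, $g(p(w)y)=p(\hat\varphi(w))g(y)$ for
$y\in Hx_\theta$. If $p(w)=e$, then $p(\hat\varphi(w))$ fixes every point of $g(Hx_\theta)=Hg(x_\theta)$, hence is
$e$ by Section~\ref{sec:spaces}. The same argument for $g^{-1}$ on $Hg(x_\theta)$, where the factors are
$1/c^\pm$, shows that $\hat\varphi^{-1}$ maps $\ker p$ into itself too. So $\hat\varphi$ induces an automorphism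
$\varphi_\theta$ of $H$ with
\[
\varphi_\theta(u^\pm_t)=u^\pm_{c^\pm t},\qquad g(hy)=\varphi_\theta(h)g(y)\qquad(h\in H,\ y\in Hx_\theta).
\]

\emph{We have $c^+c^-=1$.} The element $w=u^+_1u^-_{-1}u^+_1=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$
conjugates $U^+$ onto $U^-$. Since $\varphi_\theta(U^\pm)=U^\pm$, so does
\[
\varphi_\theta(w)=u^+_{c^+}u^-_{-c^-}u^+_{c^+}
=\pm\begin{pmatrix}1-c^+c^-&c^+(2-c^+c^-)\\-c^-&1-c^+c^-\end{pmatrix}.
\]
The only line fixed by $U^+$ is $\mathbb Re_1$ and the only line fixed by $U^-$ is $\mathbb Re_2$, where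
$e_1,e_2$ is the standard basis of $\mathbb R^2$. So $\varphi_\theta(w)$ maps $\mathbb Re_1$ to $\mathbb Re_2$,
whence $1-c^+c^-=0$.

Write $c^+(\theta)=(-1)^\iota e^{s(\theta)}$, so that $c^-(\theta)=(-1)^\iota e^{-s(\theta)}$. Since
$\kappa u^\pm_t\kappa^{-1}=u^\pm_{-t}$, the automorphism $\varphi_\theta$ and conjugation by
$a_{s(\theta)}\kappa^\iota$ agree on $U^\pm$, hence on $H$. By Step 2 the function $s$ is continuous and
$\rho(\Gamma_0)$-invariant, and $\iota$ does not depend on $\theta$.

\medskip\noindent\textbf{Step 4: the form of $g$.}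
Lift the $C^r$ curve $\mathbb R\ni\theta\mapsto g(x_\theta)$ to the covering $G$ of $X_\rho$:
\[
g(x_\theta)=[k(\theta),\psi(\theta)],\qquad k:\mathbb R\to H,\quad \psi:\mathbb R\to\mathbb T\quad\text{of class }C^r .
\]
By Step 3 the stabilizer of $g(x_\theta)$ is the image under $\varphi_\theta$ of the stabilizer $\Gamma_1$ of
$x_\theta$. So $\varphi_\theta(\Gamma_1)=k(\theta)\Gamma_1k(\theta)^{-1}$, which says that
$k(\theta)^{-1}a_{s(\theta)}\kappa^\iota$ normalizes $\Gamma_1$. It depends continuously on $\theta$, so by Step 1
it is constant; call it $n^{-1}$. Thus $k(\theta)=a_{s(\theta)}\kappa^\iota n$. It follows that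
$\kappa^\iota n\in H$ and that $s$ is $C^r$. Moreover
\[
g[h,\theta]=g(hx_\theta)=\varphi_\theta(h)g(x_\theta)
=\big[a_{s(\theta)}\kappa^\iota h\kappa^{-\iota}a_{s(\theta)}^{-1}\cdot a_{s(\theta)}\kappa^\iota n,\ \psi(\theta)\big]
=\big[a_{s(\theta)}\kappa^\iota hn,\ \psi(\theta)\big].
\]

Let $\gamma\in\Gamma_0$ and let $t\in\mathbb R$ represent $\rho(\gamma)$. Then $(h\gamma,\theta+t)$ and $(h,\theta)$
represent the same point of $X_\rho$, and $s(\theta+t)=s(\theta)$. Comparing the images, we get
$\gamma'\in\Gamma_0$ with $\gamma n=n\gamma'$ and $\psi(\theta+t)=\psi(\theta)+\rho(\gamma')$. So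
$\gamma'=n^{-1}\gamma n$, that is,
\[
n^{-1}\gamma n\in\Gamma_0,\qquad \psi(\theta+t)=\psi(\theta)+\rho(n^{-1}\gamma n).
\]
Taking $\gamma=e$, $t=1$, we see that $\psi$ is a map on $\mathbb T$. Further, $n^{-1}\Gamma_0n\subset\Gamma_0$, and
both lattices have the same covolume, so they are equal and $n\in N_{PGL(2,\mathbb R)}(\Gamma_0)$.

It remains to see that $\psi$ is a diffeomorphism. The map $g^{-1}$ has the form just found, with some $\psi'$ of
class $C^r$. From $g^{-1}g=\mathrm{id}$ we obtain that $(h,\theta)$ and its image under the composed lifts differ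
by an element $(\gamma,\rho(\gamma))$ depending continuously on $(h,\theta)$, hence constant. So $\psi'\circ\psi$
is the rotation by $\rho(\gamma)$. Likewise $\psi\circ\psi'$ is a rotation. Hence
$\psi\in\mathrm{Diff}^r(\mathbb T)$.

\medskip\noindent\textbf{Step 5: the converse.}
Given data as in the theorem, put $\tilde g(h,\theta)=(a_{s(\theta)}\kappa^\iota hn,\psi(\theta))$. Since
$\kappa^\iota hn=(\kappa^\iota h\kappa^{-\iota})\kappa^\iota n\in H$, this maps $G$ to $G$. As $\kappa$ commutes
with the $a_s$ and $\kappa^2=e$, it is a $C^r$ diffeomorphism with inverse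
$(h,\theta)\mapsto(a_{-s(\psi^{-1}\theta)}\kappa^\iota hn^{-1},\psi^{-1}(\theta))$. By the conditions on $s$ and
$\psi$,
\[
\tilde g\big((h,\theta)(\gamma,\rho(\gamma))\big)
=\big(a_{s(\theta)}\kappa^\iota h n\cdot n^{-1}\gamma n,\ \psi(\theta)+\rho(n^{-1}\gamma n)\big)
=\tilde g(h,\theta)\,\big(n^{-1}\gamma n,\rho(n^{-1}\gamma n)\big),
\]
and $(\gamma,\rho(\gamma))\mapsto(n^{-1}\gamma n,\rho(n^{-1}\gamma n))$ is an automorphism of $\Gamma_\rho$. So
$\tilde g$ and its inverse descend to $X_\rho$. The induced map commutes with $f_\rho$ because $a$ commutes with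
$a_s$ and $\kappa$. This proves the classification.

\medskip\noindent\textbf{Step 6: the dichotomy.}
The finite case is Proposition~\ref{prop:finite}. Let $\rho(\Gamma_0)$ be infinite, hence dense in $\mathbb T$.
Then $s$ is constant. For $t\in\rho(\Gamma_0)$, hence by continuity for all $t\in\mathbb T$, the difference
$\psi(\theta+t)-\psi(\theta)$ does not depend on $\theta$. So $\psi-\psi(0)$ is a continuous homomorphism
$\mathbb T\to\mathbb T$, and as $\psi$ is a diffeomorphism, $\psi(\theta)=\varepsilon\theta+\theta_1$ with
$\varepsilon=\pm1$. The map \eqref{eq:form} is then affine: it is induced by $L_b\circ\Psi$ with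
$b=(a_s\kappa^\iota n,\theta_1)$ and $\Psi(h,\theta)=(n^{-1}hn,\varepsilon\theta)$, and $\Psi$ preserves
$\Gamma_\rho$ because the condition on $\psi$ reads $\varepsilon\rho(\gamma)=\rho(n^{-1}\gamma n)$. In particular
$\mathcal Z^1(f_\rho)=\mathcal Z^\infty(f_\rho)=:Z$.

Let $Z_0=\{L_{a_s}\hat\tau_t\}$, the image of $\mathbb R\times\mathbb T$ in $Z$.

\emph{$\mathbb R\times\mathbb T\to Z_0$ is injective.} If $[a_sh,\theta+t]=[h,\theta]$ for all $h,\theta$, then
$h^{-1}a_sh$ is an element $\gamma$ of $\Gamma_0$ with $\rho(\gamma)=t$, and by connectedness of $H$ it is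
independent of $h$. So $a_s$ is central, whence $s=0$, $\gamma=e$ and $t=0$.

\emph{$Z_0$ is normal of finite index.} Conjugation by a map \eqref{eq:form} sends $L_{a_s}\hat\tau_t$ to
$L_{a_s}\hat\tau_{\varepsilon t}$. Two maps \eqref{eq:form} with the same $n$ and $\varepsilon$ have the same
$\iota$, because $\kappa^\iota n\in H$, and differ by an element of $Z_0$. Replacing $(n,\psi)$ by
$(n\gamma,\psi+\rho(\gamma))$ does not change the map, so only the coset $n\Gamma_0$ matters. Hence
$[Z:Z_0]\le2\,[N_{PGL(2,\mathbb R)}(\Gamma_0):\Gamma_0]$. This is finite because the normalizer is discrete by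
Step 1 and $\Gamma_0$ is cocompact.

\emph{$Z_0$ is closed in $\mathrm{Homeo}(X_\rho)$, and $\mathbb R\times\mathbb T\to Z_0$ is a homeomorphism.} The map
is continuous. Let $L_{a_{s_k}}\hat\tau_{t_k}\to g$ uniformly, with $g$ a homeomorphism. Suppose $s_k\to+\infty$
along a subsequence. For any $x$ we have $u^+_{e^{-s_k}}x\to x$, and
\[
L_{a_{s_k}}\hat\tau_{t_k}\big(u^+_{e^{-s_k}}x\big)=u^+_1\,L_{a_{s_k}}\hat\tau_{t_k}(x).
\]
In the limit $g(x)=u^+_1g(x)$ for all $x$. As $g$ is surjective, $u^+_1\neq e$ fixes every point of $X_\rho$,
which contradicts Section~\ref{sec:spaces}. If $s_k\to-\infty$ along a subsequence, the same argument with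
$u^-_{e^{s_k}}$ gives $g(x)=u^-_1g(x)$, again a contradiction. So $(s_k)$ is bounded, and after passing to a
subsequence $(s_k,t_k)\to(s,t)$ and $g=L_{a_s}\hat\tau_t\in Z_0$. By injectivity the limit $(s,t)$ does not
depend on the subsequence, so the whole sequence converges to it.

Thus $Z$ is a finite union of closed cosets of $Z_0$, hence $C^0$-closed. The complement of $Z_0$ in $Z$ is a
finite union of closed sets, so $Z_0\cong\mathbb R\times\mathbb T$ is an open subgroup of $Z$. Conjugation by
elements of $Z$ acts on it by the smooth maps $(s,t)\mapsto(s,\varepsilon t)$, and so $Z$ is a $2$-dimensional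
Lie group. \qed

\section{A circle diffeomorphism}\label{sec:circle}

The map $f_{\rho_n}$ maps every $H$-orbit to itself. To obtain Theorem~\ref{thm:frechet} we let a perturbation
permute the compact orbits, whose space is a circle, by a diffeomorphism $R$ with irrational rotation number.
Every element of the centralizer then induces a homeomorphism of this circle which, after conjugation, is a
rotation. These rotations form a subgroup of $\mathbb T$, the shadow of the centralizer, and we want it to
accumulate at $0$ without containing an interval. If $R$ were a rotation, all $\hat\tau_t$ would commute with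
the perturbation, and the shadow would be all of $\mathbb T$. So $R$ should be far from linearizable and yet
have iterates close to the identity. Such an $R$ is provided by the Anosov--Katok method of successive
conjugations.

\begin{lemma}\label{lem:AK}
Let $q\ge1$ and let $\mathcal O$ be a neighborhood of $\mathrm{id}$ in $\mathrm{Diff}^\infty(\mathbb T)$. There
are an orientation-preserving $R\in\mathcal O$ commuting with $\tau_{1/q}$, with irrational rotation number and
$\sup_j\|DR^j\|_\infty=\infty$, and integers $Q_k\ge1$ with $R^{Q_k}\to\mathrm{id}$ in $C^\infty$.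
\end{lemma}

\begin{proof}
Let $\mathrm{dist}$ be a complete metric for the $C^\infty$ topology on $\mathrm{Diff}^\infty(\mathbb T)$, and let
$\delta>0$ be such that the ball of radius $\delta$ about $\mathrm{id}$ lies in $\mathcal O$. We construct
rational numbers $\alpha_k=p_k/Q_k$ (reduced, $Q_k\ge1$), orientation-preserving diffeomorphisms $S_k$ commuting
with $\tau_{1/q}$, and integers $n_k\ge1$, and put $R_k=S_k\tau_{\alpha_{k+1}}S_k^{-1}$. Start with
$S_0=\mathrm{id}$ and $\alpha_1$ such that $\mathrm{dist}(\tau_{\alpha_1},\mathrm{id})<\delta/2$; so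
$R_0=\tau_{\alpha_1}$.

\emph{Step $k\ge1$.} Suppose $S_{k-1}$, $\alpha_1,\dots,\alpha_k$ and $n_1,\dots,n_{k-1}$ are given. With
$N=qQ_k$ and $0<b<1$ put
\[
\eta_k(\theta)=\theta+\frac{b}{2\pi N}\sin2\pi N\theta,\qquad S_k=S_{k-1}\eta_k .
\]
Since $D\eta_k=1+b\cos2\pi N\theta$ takes exactly the values in $[1-b,1+b]$, $\eta_k$ is a diffeomorphism. It
commutes with $\tau_{1/N}$, hence with $\tau_{\alpha_k}$ and $\tau_{1/q}$. From
$DS_k=(DS_{k-1}\circ\eta_k)\,D\eta_k$ we get
\[
\frac{\max DS_k}{\min DS_k}\ \ge\ \frac{\min DS_{k-1}}{\max DS_{k-1}}\cdot\frac{1+b}{1-b}\ >\ k+1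
\]
if $b$ is close enough to $1$; fix such a $b$. Since
\[
D(S_k\tau_tS_k^{-1})(S_k\theta)=\frac{DS_k(\theta+t)}{DS_k(\theta)},
\]
the set $V_k\subset\mathbb T$ of all $t$ with $\|D(S_k\tau_tS_k^{-1})\|_\infty>k+1$ is open and nonempty. As
$\eta_k$ commutes with $\tau_{\alpha_k}$,
\[
R_{k-1}=S_{k-1}\tau_{\alpha_k}S_{k-1}^{-1}=S_k\tau_{\alpha_k}S_k^{-1},\qquad R_{k-1}^{Q_k}=\mathrm{id}.
\]
The maps $S_k\tau_tS_k^{-1}$ depend continuously on $t$ in the $C^\infty$ topology. So if
$\alpha_{k+1}=p_{k+1}/Q_{k+1}\ne\alpha_k$ is close enough to $\alpha_k$, then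
\begin{enumerate}
\item[(a)] $\mathrm{dist}(R_k,R_{k-1})<\delta2^{-k-1}$;
\item[(b)] $\mathrm{dist}(R_k^{Q_k},\mathrm{id})<2^{-k}$;
\item[(c)] $\mathrm{dist}(R_k^{Q_i},R_{k-1}^{Q_i})<2^{-k}$ and $\|DR_k^{n_i}-DR_{k-1}^{n_i}\|_\infty<2^{-k}$ for all
$i<k$;
\item[(d)] $0<|\alpha_{k+1}-\alpha_k|<\dfrac1{2kQ_k}$, and $|\alpha_{k+1}-\alpha_k|\le\frac13|\alpha_k-\alpha_{k-1}|$
if $k\ge2$.
\end{enumerate}
If in addition $Q_{k+1}$ is large, some multiple $n_k\alpha_{k+1}$, $n_k\ge1$, lies in $V_k$ modulo $1$, because
the multiples of $\alpha_{k+1}$ are all the multiples of $1/Q_{k+1}$ in $\mathbb T$. That is,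
\begin{enumerate}
\item[(e)] $\|DR_k^{n_k}\|_\infty>k+1$ for some $n_k\ge1$.
\end{enumerate}
This completes the step.

\emph{The limit.} By (a), $R_k$ converges to some $R$ with
$\mathrm{dist}(R,\mathrm{id})<\frac\delta2+\sum_{k\ge1}\delta2^{-k-1}=\delta$, so $R\in\mathcal O$. It is
orientation-preserving and commutes with $\tau_{1/q}$. By (b) and (c),
$\mathrm{dist}(R^{Q_i},\mathrm{id})\le2^{-i}+\sum_{k>i}2^{-k}=2^{1-i}$, so $R^{Q_i}\to\mathrm{id}$. By (e) and (c),
$\|DR^{n_i}\|_\infty\ge i+1-2^{-i}\ge i$.

Since the rotation number is invariant under orientation-preserving conjugation and continuous, that of $R$ is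
the class of $\alpha=\lim\alpha_k$. Summing a geometric series with ratio $\frac13$, we get from (d)
\[
0<\tfrac12|\alpha_{k+1}-\alpha_k|\le|\alpha-\alpha_k|\le\tfrac32|\alpha_{k+1}-\alpha_k|<\frac1{kQ_k}.
\]
If $\alpha$ were a fraction with denominator $m\ge1$, then $\alpha\ne\alpha_k$ would give
$|\alpha-\alpha_k|\ge\frac1{mQ_k}$, which is impossible for $k\ge m$. So $\alpha$ is irrational.
\end{proof}

\section{Proof of Theorem~\ref{thm:frechet}}\label{sec:frechet}

\subsection{The perturbation}
Let $\mathcal U$ be a $C^\infty$-neighborhood of $f_0=f_\rho$. With the notation \eqref{eq:fn}, take $n$ with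
$f_n\in\mathcal U$, and put $\sigma=\rho_n$ and $F=\sigma(\Gamma_0)=\langle1/q\rangle\subset\mathbb T$. For $R$
from Lemma~\ref{lem:AK}, with this $q$, let
\[
\hat R[h,\theta]=[h,R(\theta)]
\]
on $X_\sigma$, which is well defined because $R$ commutes with $\tau_{1/q}$. Choose $R$ so close to $\mathrm{id}$
that $|\log R'|\le\tau/4$ and
\[
f:=\Phi_nf_{\sigma,R}\Phi_n^{-1}=(\Phi_n\hat R\Phi_n^{-1})\circ f_n\in\mathcal U .
\]
As conjugation by $\Phi_n$ respects all the properties in question, it suffices to study
$\mathcal Z^r(f_{\sigma,R})$ on $X_\sigma$, for $1\le r\le\infty$. Note that $\hat R$ commutes with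
$f_{\sigma,R}=\hat Rf_\sigma$.

\subsection{The shadow on the circle}
Fix $r$. By \eqref{eq:orbit} the $H$-orbits in $X_\sigma$ are exactly the fibers of the smooth submersion
$X_\sigma\to\mathbb T/F$, $[h,\theta]\mapsto\theta+F$. By Lemma~\ref{lem:leaves} each
$g\in\mathcal Z^r(f_{\sigma,R})$ permutes them, so it induces a map $\bar g$ of $\mathbb T/F$. The submersion has
smooth local sections, hence $\bar g$, and likewise its inverse, is of class $C^r$. So
$\bar g\in\mathrm{Diff}^r(\mathbb T/F)$. It commutes with the diffeomorphism $\bar R$ induced by $R$, which is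
also the one induced by $f_{\sigma,R}$. The map $g\mapsto\bar g$ is a homomorphism, continuous for the $C^0$
topologies.

Identify $\mathbb T/F$ with $\mathbb T$ by $\theta\mapsto q\theta$. Then $\bar R(q\theta)=qR(\theta)$, so
$\|D\bar R^j\|_\infty=\|DR^j\|_\infty$. If $\alpha$ is the rotation number of $R$, that of $\bar R$ is
$\omega=q\alpha$, which is irrational. Denjoy's theorem says that an orientation-preserving $C^2$ diffeomorphism
of $\mathbb T$ with irrational rotation number is topologically conjugate to the corresponding rotation. So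
$P\bar RP^{-1}=\tau_\omega$ for a homeomorphism $P$. The homeomorphism $P\bar gP^{-1}$ commutes with $\tau_\omega$,
hence with all rotations, hence it is itself a rotation $\tau_{\beta(g)}$. This defines a $C^0$-continuous
homomorphism
\[
\beta:\mathcal Z^r(f_{\sigma,R})\to\mathbb T .
\]
Let $B$ be its image.

\begin{lemma}\label{lem:B}
$B\ne\mathbb T$.
\end{lemma}

\begin{proof}
Suppose $B=\mathbb T$. Then every $P^{-1}\tau_tP$ is some $\bar g$, hence $C^1$. The sets
$D_m=\{t:P^{-1}\tau_tP\text{ is }m\text{-Lipschitz}\}$ are closed and cover $\mathbb T$. By Baire's theorem some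
$D_m$ contains an open interval $I$. Finitely many translates $I+t_i$ cover $\mathbb T$. For $t\in I$,
\[
P^{-1}\tau_{t+t_i}P=(P^{-1}\tau_tP)(P^{-1}\tau_{t_i}P),
\]
and the second factor is $C^1$, hence Lipschitz. So all $P^{-1}\tau_tP$ are Lipschitz with a single constant.
Applied to $\bar R^j=P^{-1}\tau_{j\omega}P$, this shows that $\|D\bar R^j\|_\infty=\|DR^j\|_\infty$ is bounded in
$j$, which contradicts Lemma~\ref{lem:AK}.
\end{proof}

\subsection{Not locally path-connected}
Let $0\le j\le r$. Suppose that a path in $\mathcal Z^r(f_{\sigma,R})$, continuous for the $C^j$ topology and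
hence for the $C^0$ topology, joins $\mathrm{id}$ to an element $g$ with $\beta(g)\ne0$. Its image under $\beta$
is a connected subset of $B$ with at least two points, so it contains a nondegenerate interval. Then the
subgroup $B$ contains a neighborhood of $0$, and $B=\mathbb T$, contrary to Lemma~\ref{lem:B}. So the path
component of $\mathrm{id}$ lies in $\ker\beta$.

On the other hand $\hat R^{Q_k}\in\mathcal Z^\infty(f_{\sigma,R})$ and $\hat R^{Q_k}\to\mathrm{id}$ in $C^\infty$
by Lemma~\ref{lem:AK}, while $\beta(\hat R^{Q_k})=Q_k\omega\ne0$ since $\omega$ is irrational and $Q_k\ge1$. Hence no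
$C^j$-neighborhood of $\mathrm{id}$ in $\mathcal Z^r(f_{\sigma,R})$ is contained in the path component of
$\mathrm{id}$. In a locally path-connected space the path components are open; so $\mathcal Z^r(f_{\sigma,R})$ is
not locally path-connected. A Lie group modeled on a topological vector space is locally path-connected,
because every neighborhood of $0$ in such a space contains a balanced, hence star-shaped, neighborhood of $0$.

\subsection{Not $C^0$-closed}
By Denjoy's theorem $R=P_1^{-1}\tau_\alpha P_1$ with $P_1$ a homeomorphism. Let $t\in\mathbb T$ and choose integers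
$j_i$ with $j_i\alpha\to t$ in $\mathbb T$. Then $R^{j_i}\to P_1^{-1}\tau_tP_1$ uniformly. The limit commutes with
$\tau_{1/q}$, so $\hat R^{j_i}$ converges in $\mathrm{Homeo}(X_\sigma)$ to the homeomorphism
\[
g_t[h,\theta]=[h,\,P_1^{-1}\tau_tP_1(\theta)].
\]
The map induced by $g_t$ on $\mathbb T/F$ is $\lim\bar R^{j_i}=\lim P^{-1}\tau_{j_i\omega}P=P^{-1}\tau_{qt}P$,
because $j_i\omega=qj_i\alpha\to qt$. By Lemma~\ref{lem:B} we can choose $t$ with $qt\notin B$. If $g_t$ belonged to
$\mathcal Z^r(f_{\sigma,R})$, then $\beta(g_t)=qt$ would lie in $B$. So $g_t\notin\mathcal Z^r(f_{\sigma,R})$, although it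
is a $C^0$-limit of elements of $\mathcal Z^\infty(f_{\sigma,R})\subset\mathcal Z^r(f_{\sigma,R})$. This proves
Theorem~\ref{thm:frechet}. \qed

\begin{thebibliography}{9}
\bibitem{OW} Ornstein and Weiss, \emph{Geodesic flows are Bernoullian}, 1973.
\bibitem{Wang} Zhijing Wendy Wang, \emph{Local Centralizer Rigidity near Elements of the Weyl Chamber Flow},
arXiv:2309.07282 (2023).
\end{thebibliography}

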